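\title{Simis monomial ideals that are not weightings of square-free ideals}

\begin{abstract}
A monomial ideal is Simis if its symbolic and ordinary powers agree. A conjecture predicts that a Simis monomial ideal with no embedded primes and with a minimal irreducible decomposition is obtained from a square-free Simis ideal by substituting powers $x_i^{d_i}$ for the variables $x_i$. We disprove this with a family of ideals in which one variable occurs with arbitrarily many different exponents; the smallest member lives in five variables. We also show that the radical of such a Simis ideal is always Simis, and we characterize the radicals over which the conjecture is true by the connectedness of certain graphs. It follows that the conjecture holds in at most four variables and whenever the radical is the edge ideal of a simple graph.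
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S=\mathbb{K}[x_1,\ldots,x_n]$ be a polynomial ring over a field $\mathbb{K}$. For an ideal $I\subseteq S$ let $\operatorname{MinAss}(I)$ be the set of minimal primes of $S/I$. The $s$-th \emph{symbolic power} of $I$ is
\[
I^{(s)}=\bigcap_{P\in\operatorname{MinAss}(I)}\bigl(I^sS_P\cap S\bigr).
\]
The ideal $I^sS_P\cap S$ is the primary component of $I^s$ at the minimal prime $P$. So $I^{(s)}$ keeps the components of $I^s$ at the minimal primes and discards the embedded ones; it contains $I^s$, with equality exactly when $I^s$ has no embedded primes. A monomial ideal $I$ is a \emph{Simis ideal} if $I^{(s)}=I^s$ for all $s\ge1$. For the ideals of this paper $I^{(s)}$ is the intersection of the $s$-th powers of the primary components of $I$ (Lemma~\ref{lem:form}). For example,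
\begin{equation}\label{eq:triangle}
J=\langle xy,xz,yz\rangle=\langle x,y\rangle\cap\langle x,z\rangle\cap\langle y,z\rangle
\end{equation}
is not Simis: $xyz$ lies in the square of each component, but it has degree $3$ and $J^2$ is generated in degree $4$.

An ideal is \emph{irreducible} if it is not the intersection of two ideals that properly contain it. The irreducible monomial ideals are exactly the ideals generated by powers of some of the variables, and every monomial ideal has a unique irredundant decomposition $I=\bigcap_iQ_i$ into irreducible monomial ideals. This decomposition is called \emph{minimal} if $\sqrt{Q_i}\ne\sqrt{Q_j}$ for $i\ne j$.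

Write $\mathbf{x}^{\mathbf{a}}=x_1^{a_1}\cdots x_n^{a_n}$. A \emph{standard linear weighting} of $S$ is a map $w:\mathbb{R}^n\to\mathbb{R}^n$ of the form $w(a_1,\ldots,a_n)=(d_1a_1,\ldots,d_na_n)$ with positive integers $d_1,\ldots,d_n$. For a monomial ideal $J$ the \emph{weighted ideal} is
\[
J_w=\langle \mathbf{x}^{w(\mathbf{a})}\mid \mathbf{x}^{\mathbf{a}}\in J\rangle .
\]
It is obtained from the monomial generators of $J$ by replacing each $x_j$ with $x_j^{d_j}$.

Weighting is a source of Simis ideals that are not square-free. If $J$ is a square-free Simis ideal, then $J_w$ is Simis, has no embedded primes, and has a minimal irreducible decomposition (Lemma~\ref{lem:weight}). The following conjecture, which appears in \cite{BDK}, says that there is no other source.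

\medskip
\noindent\textbf{Conjecture.} \emph{Let $I$ be a monomial ideal without embedded associated primes. If the irreducible decomposition of $I$ is minimal and $I$ is a Simis ideal, then there are a Simis square-free monomial ideal $J$ and a standard linear weighting $w$ such that $I=J_w$.}
\medskip

The statement is known to hold when $I$ is the edge ideal of a simple graph and when $I$ is the edge ideal of a weighted oriented graph. Of the two hypotheses on the decomposition, the first is automatic for a Simis ideal, since $I^{(1)}=I$ excludes embedded primes. The second cannot be dropped. The ideal $\langle x^2,y\rangle\cap\langle x,y^2\rangle=\langle x^2,xy,y^2\rangle\subseteq\mathbb{K}[x,y]$ is Simis, because all its powers are primary to $\langle x,y\rangle$; if it were $J_w$, then $J$ would be its radical $\langle x,y\rangle$, whose weightings have two generators.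

An ideal as in the Conjecture has the form $J_w$ exactly when each variable occurs with the same exponent in all irreducible components that involve it (Lemma~\ref{lem:weight}). So the Conjecture asserts that two different exponents of one variable destroy the Simis property. The first example one tries supports this. Let
\begin{equation}\label{eq:small}
I=\langle x,y\rangle\cap\langle x^2,z\rangle=\langle x^2,xz,yz\rangle .
\end{equation}
The monomial $x^2z$ lies in $\langle x,y\rangle^2$ as a multiple of $x\cdot x$, and in $\langle x^2,z\rangle^2$ as $x^2\cdot z$. It is not in $I^2$, which is generated in degree $4$. The two components want to cut $x^2$ in incompatible ways, and one expects such a conflict whenever two exponents differ.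

Other components can, however, exclude the monomials on which the conflict occurs, and the Conjecture is false. The ideal
\begin{equation}\label{eq:counter}
\begin{aligned}
I&=\langle p_1p_2,\;q_1q_2,\;xp_2q_2,\;x^2p_1q_1\rangle\\
 &=\langle x,p_1,q_1\rangle\cap\langle x^2,p_2,q_2\rangle\cap\langle p_1,q_2\rangle\cap\langle p_2,q_1\rangle
\end{aligned}
\end{equation}
in five variables is a counterexample. It is the smallest member of the family in Theorem~\ref{thm:family}. The rest of the paper determines how much of the Conjecture survives. The only candidate for $J$ is $\sqrt I$, and this ideal is always Simis (Theorem~\ref{thm:radical}). Two different exponents of a variable force a combinatorial condition on the minimal primes (Theorem~\ref{thm:necessary}), and when a single variable carries exponents larger than $1$, this condition together with the Simis property of the radical is also sufficient (Theorem~\ref{thm:sufficient}). These three results give a classification of the radicals over which the Conjecture is true (Theorem~\ref{thm:class}). Edge ideals of simple graphs are among them (Corollary~\ref{cor:graphs}), and five is the smallest number of variables in which the Conjecture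 fails (Corollary~\ref{cor:four}).

\section{Rows, orders and weightings}\label{sec:prelim}

This section translates the hypotheses and the conclusion of the Conjecture into statements about exponents. Sums, products and intersections of monomial ideals are monomial ideals, and a monomial lies in an ideal generated by monomials if and only if one of the generators divides it. So all equalities between monomial ideals may be tested on monomials. The ideals $0$ and $S$ are square-free and equal to their own weightings; we exclude them from now on.

Let $V=\{x_1,\ldots,x_n\}$, and for $A\subseteq V$ let $P_A$ be the prime ideal generated by $A$. We call a monomial ideal \emph{admissible} if it can be written as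
\begin{equation}\label{eq:form}
I=\bigcap_{i\in\Lambda}Q_i,\qquad Q_i=\langle y^{a_i(y)}\mid y\in A_i\rangle ,
\end{equation}
where $\Lambda$ is a nonempty finite set, the sets $A_i\subseteq V$ are nonempty and pairwise incomparable under inclusion, and the $a_i(y)$ are positive integers. The sets $A_i$ are the \emph{rows} of $I$; one may picture an array with a row for each component and a column for each variable. A nonzero proper square-free monomial ideal is the intersection of its minimal primes, which have the form $P_A$, so it is admissible with all exponents equal to $1$.

We use three textbook facts. An ideal that is generated by monomials in the variables of $A$ and contains a power of each variable of $A$ is $P_A$-primary. A $P$-primary ideal $Q$ satisfies $QS_P\cap S=Q$. The associated primes of $I$ are the radicals of the components of any irredundant primary decomposition of $I$ with distinct radicals.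

\begin{lemma}\label{lem:form}
A nonzero proper monomial ideal $I$ is admissible if and only if its irreducible decomposition is minimal and it has no embedded primes. In that case \eqref{eq:form} is the irredundant irreducible decomposition of $I$, and
\[
\sqrt I=\bigcap_{i\in\Lambda}P_{A_i},\qquad I^{(s)}=\bigcap_{i\in\Lambda}Q_i^{\,s}\quad(s\ge1).
\]
\end{lemma}

\begin{proof}
Let $I$ be as in \eqref{eq:form}. Fix $i$ and let $N$ be at least as large as all exponents. The monomial $\prod_{y\notin A_i}y^N$ is not in $Q_i$. It lies in $Q_k$ for $k\ne i$, because $A_k$ contains a variable outside $A_i$. So no component can be omitted, and \eqref{eq:form} is the irredundant irreducible decomposition. The radicals $\sqrt{Q_i}=P_{A_i}$ are distinct, so the decomposition is minimal, and it is an irredundant primary decomposition. The associated primes $P_{A_i}$ are pairwise incomparable, so none is embedded. Conversely, a minimal irreducible decomposition is an irredundant primary decomposition with distinct radicals $P_{A_i}$; if none of these primes is embedded, the $A_i$ are pairwise incomparable.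

The formula for $\sqrt I$ holds because radicals commute with finite intersections. For the symbolic powers let $P=P_{A_i}$. For $k\ne i$ the ideal $Q_k$ contains a power of a variable outside $A_i$, which is a unit in $S_P$. Hence $IS_P=Q_iS_P$ and $I^sS_P=Q_i^sS_P$. Since $Q_i^s$ is $P$-primary, $I^sS_P\cap S=Q_i^s$.
\end{proof}

Thus the Conjecture concerns admissible Simis ideals, and $I$ and $\sqrt I$ have the same rows. To test membership in $Q_i^s$ we count how many generators of $Q_i$ can be cut out of a monomial. For a monomial $u$ let $\deg_yu$ be the exponent of $y$ in $u$, and define the \emph{order} of $u$ in the row $A_i$ by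
\[
D_i(u)=\sum_{y\in A_i}\Bigl\lfloor \frac{\deg_yu}{a_i(y)}\Bigr\rfloor .
\]
If all exponents in $Q_i$ are $1$, this is the degree of $u$ in the variables of $A_i$. If $x$ does not divide $g$, then $D_i(x^eg)=\lfloor e/a_i(x)\rfloor+D_i(g)$ when $x\in A_i$, and $D_i(x^eg)=D_i(g)$ otherwise.

\begin{lemma}\label{lem:order}
Let $I$ be as in \eqref{eq:form}, let $u,u_1,\ldots,u_s$ be monomials, and let $y$ be a variable.
\begin{enumerate}
\item[(a)] $u\in Q_i^s$ if and only if $D_i(u)\ge s$. Hence $u\in I^{(s)}$ if and only if $D_i(u)\ge s$ for all $i$, and $u\in I$ if and only if $D_i(u)\ge1$ for all $i$.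
\item[(b)] If $u_1\cdots u_s$ divides $u$, then $D_i(u_1)+\cdots+D_i(u_s)\le D_i(u)$.
\item[(c)] $D_i(yu)-D_i(u)\in\{0,1\}$.
\item[(d)] $u\in I^s$ if and only if $u$ is divisible by a product of $s$ monomials of $I$.
\end{enumerate}
\end{lemma}

\begin{proof}
The ideal $Q_i^s$ is generated by the monomials $\prod_{y\in A_i}y^{a_i(y)c_y}$ with $c_y\ge0$ and $\sum_yc_y=s$. Such a monomial divides $u$ if and only if $c_y\le\lfloor\deg_yu/a_i(y)\rfloor$ for all $y\in A_i$, and numbers $c_y$ with these bounds and with sum $s$ exist if and only if $D_i(u)\ge s$. With Lemma~\ref{lem:form} this gives (a). Part (b) follows from $\lfloor\xi\rfloor+\lfloor\eta\rfloor\le\lfloor\xi+\eta\rfloor$ and the monotonicity of the floor function. In (c) at most one summand changes, and its argument grows by $1/a_i(y)\le1$. Part (d) holds because the products of $s$ monomials of $I$ generate $I^s$.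
\end{proof}

In these terms, $u\in I^s$ means that $s$ factors can be cut out of $u$, each of order at least $1$ in every row, while $u\in I^{(s)}$ means that this can be done for each row separately. The proofs in Sections~\ref{sec:radical} and \ref{sec:exponents} all exploit a row in which $u$ has no order to spare: by (b), such a row dictates the shape of the factors.

\begin{lemma}\label{lem:weight}
\begin{enumerate}
\item[(a)] Let $J=\bigcap_iP_{A_i}$ be a square-free monomial ideal with rows $A_i$, and let $w$ be the standard linear weighting given by $(d_y)_{y\in V}$. Then $J_w=\bigcap_i\langle y^{d_y}\mid y\in A_i\rangle$. In particular $J_w$ is admissible with radical $J$. Moreover, $J_w$ is Simis if and only if $J$ is Simis.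
\item[(b)] Let $I$ be as in \eqref{eq:form}. Then $I=J_w$ for some square-free monomial ideal $J$ and some standard linear weighting $w$ if and only if, for each variable $y$, the exponent $a_i(y)$ is the same for all $i$ with $y\in A_i$. In that case $J=\sqrt I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a monomial $u$ put $u^\flat=\prod_yy^{\lfloor\deg_yu/d_y\rfloor}$. For nonnegative integers, $d_yb\le e$ is equivalent to $b\le\lfloor e/d_y\rfloor$. Hence for every monomial ideal $L$ we have $u\in L_w$ if and only if $u^\flat\in L$. Now $u^\flat\in J$ means that every $A_i$ contains a variable $y$ with $\deg_yu\ge d_y$, which is the stated formula for $J_w$. The order of $u$ in the $i$-th row of $J_w$ is the degree of $u^\flat$ in the variables of $A_i$, so $u\in(J_w)^{(s)}$ if and only if $u^\flat\in J^{(s)}$. Also $(J_w)^s=(J^s)_w$, since both are generated by the weighted products of $s$ monomials of $J$; so $u\in(J_w)^s$ if and only if $u^\flat\in J^s$. Every monomial has the form $u^\flat$, and the last claim follows.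

(b) If $I=J_w$, then (a) and Lemma~\ref{lem:form} exhibit two irredundant irreducible decompositions of $I$. They coincide, so $a_i(y)=d_y$ whenever $y\in A_i$, and $J=\bigcap_iP_{A_i}=\sqrt I$. Conversely, if $a_i(y)$ does not depend on $i$, call it $d_y$, and put $d_y=1$ for the variables that lie in no row. Then $(\sqrt I)_w=I$ by (a).
\end{proof}

\begin{remark}\label{rem:unused}
Adjoining new variables to $S$ changes nothing. If $L$ is a monomial ideal in the old variables, $u$ a monomial in the old variables and $u'$ a monomial in the new ones, then $uu'$ lies in the extension of $L$ if and only if $u\in L$. Applied to $I^s$ and to the $Q_i^s$, this shows that an admissible ideal is Simis if and only if its extension is. The rows and exponents, and with them the criterion in Lemma~\ref{lem:weight}(b), are the same.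
\end{remark}

\section{A family of counterexamples}\label{sec:family}

We look for an admissible Simis ideal in which $x$ has different exponents in two rows $A_1,A_2$. In \eqref{eq:small} the offending monomial was $x^2z$. A further row removes it from $I^{(2)}$ if the monomial has order less than $2$ there, and the natural choice is a row made of variables of $A_1\cup A_2$ other than $x$; Theorem~\ref{thm:necessary} will show that such a row is unavoidable. The new row must not spoil the radical, which has to be Simis by Theorem~\ref{thm:radical}. For $A_1=\{x,y\}$ and $A_2=\{x,z\}$ the only candidate is $\{y,z\}$, and the radical becomes the ideal \eqref{eq:triangle}. So take larger rows $A_1=\{x,p_1,q_1\}$ and $A_2=\{x,p_2,q_2\}$. With one extra row $\{p_1,q_2\}$ the radical $J$ still fails: $xp_1q_2$ has degree $2$ in each of the three rows, while no variable lies in all of them, so that $J^2$ has no element of degree $3$. The second extra row $\{p_2,q_1\}$ removes this monomial from $J^{(2)}$. We have arrived at the rows of \eqref{eq:counter}.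

To see why the two exponents do no harm in \eqref{eq:counter}, write out the conditions for $u=x^cp_1^{\alpha_1}p_2^{\alpha_2}q_1^{\beta_1}q_2^{\beta_2}$ to lie in $I^{(s)}$:
\[
c+\alpha_1+\beta_1\ge s,\qquad \lfloor c/2\rfloor+\alpha_2+\beta_2\ge s,\qquad \alpha_1+\beta_2\ge s,\qquad \alpha_2+\beta_1\ge s .
\]
The last two add up to $(\alpha_1+\beta_1)+(\alpha_2+\beta_2)\ge2s$. So at most one of the first two conditions needs $x$ at all, and the power $x^c$ can be cut to suit that one row. For instance, let $s=3$, $\alpha_2=1$, $\beta_2=0$. The second row is short by $2$, which forces $c\ge4$, and the extra rows force $\alpha_1\ge3$ and $\beta_1\ge2$. The smallest such monomial is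
\[
x^4p_1^3p_2q_1^2=(p_1p_2)\,(x^2p_1q_1)^2\in I^3 .
\]
The variables $p_2,q_2$ of the short row go into the factors $p_1p_2$ and $q_1q_2$, and each missing unit is supplied by one factor $x^2p_1q_1$. The same recipe works for any number of rows through $x$.

\begin{theorem}\label{thm:family}
Let $r\ge2$ and let $a_1,\ldots,a_r\ge1$ be integers. In $\mathbb{K}[x,p_1,\ldots,p_r,q_1,\ldots,q_r]$ let
\[
I=\bigcap_{l=1}^r\langle x^{a_l},p_l,q_l\rangle\ \cap\ \bigcap_{l\ne m}\langle p_l,q_m\rangle .
\]
Then $I$ has no embedded primes, its irreducible decomposition is minimal, and $I$ is Simis. With $p=\prod_lp_l$ and $q=\prod_lq_l$,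
\[
I=\Bigl\langle\, p,\ q,\ x^{a_l}\frac{pq}{p_lq_l}\ \ (1\le l\le r)\Bigr\rangle .
\]
If the $a_l$ are not all equal, then $I\ne J_w$ for every square-free monomial ideal $J$ and every standard linear weighting $w$. Hence the Conjecture is false.
\end{theorem}

For $r=2$ and $(a_1,a_2)=(1,2)$ this is the ideal \eqref{eq:counter}. For distinct $a_1,\ldots,a_r$ the variable $x$ occurs with $r$ different exponents.

\begin{proof}
The sets $\{x,p_l,q_l\}$ are distinct of size $3$, the sets $\{p_l,q_m\}$ with $l\ne m$ are distinct of size $2$, and no set of the second kind lies in one of the first kind. So $I$ is admissible, and Lemma~\ref{lem:form} gives the first two claims.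

Put $\mu_l=x^{a_l}pq/(p_lq_l)$ and $K=\langle p,q,\mu_1,\ldots,\mu_r\rangle$. Every component of $I$ contains some $p_l$ and some $q_m$, so it contains $p$ and $q$. The monomial $\mu_l$ is divisible by $x^{a_l}$ and by $p_m$ and $q_m$ for all $m\ne l$. Hence it lies in $\langle x^{a_m},p_m,q_m\rangle$ for every $m$, and it lies in $\langle p_{l'},q_{m'}\rangle$ for $l'\ne m'$ because $l'\ne l$ or $m'\ne l$. Thus $K\subseteq I$ and $K^s\subseteq I^s\subseteq I^{(s)}$. We show that $I^{(s)}\subseteq K^s$ for all $s\ge1$. Since $I^{(1)}=I$, the case $s=1$ gives $I=K$, and then $I^{(s)}=I^s$ for all $s$.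

Let $u=x^c\prod_lp_l^{\alpha_l}\prod_lq_l^{\beta_l}\in I^{(s)}$. By Lemma~\ref{lem:order}(a),
\[
\alpha_l+\beta_m\ge s\quad(l\ne m),\qquad \lfloor c/a_l\rfloor+\alpha_l+\beta_l\ge s\quad(1\le l\le r).
\]

Suppose first that $\alpha_l+\beta_l\ge s$ for all $l$. Then $\alpha_l+\beta_m\ge s$ for all pairs $l,m$, so $\min_l\alpha_l+\min_m\beta_m\ge s$. Choose $0\le\alpha\le\min_l\alpha_l$ and $0\le\beta\le\min_m\beta_m$ with $\alpha+\beta=s$. Then $p^\alpha q^\beta\in K^s$ divides $u$.

Suppose now that $\alpha_l+\beta_l=s-k$ with $k>0$ for some $l$. Then $\lfloor c/a_l\rfloor\ge k$, so $c\ge ka_l$. Consider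
\[
u'=p^{\alpha_l}\,q^{\beta_l}\,\mu_l^{\,k}\in K^{\alpha_l+\beta_l+k}=K^s .
\]
The exponent of $x$ in $u'$ is $ka_l\le c$, and the exponents of $p_l$ and $q_l$ are $\alpha_l$ and $\beta_l$. For $m\ne l$ the exponent of $p_m$ is $\alpha_l+k=s-\beta_l\le\alpha_m$, and the exponent of $q_m$ is $\beta_l+k=s-\alpha_l\le\beta_m$; these inequalities are the conditions for the rows $\{p_m,q_l\}$ and $\{p_l,q_m\}$. So $u'$ divides $u$, and $u\in K^s$.

If $a_l\ne a_m$ for some $l,m$, then $x$ occurs with two different exponents, and $I$ is not of the form $J_w$ by Lemma~\ref{lem:weight}(b).
\end{proof}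

\section{The radical of a Simis ideal}\label{sec:radical}

The Conjecture makes two assertions about an admissible Simis ideal $I$: that $J=\sqrt I$ is Simis, and that $I$ is a weighting of $J$. The first is true in general.

\begin{theorem}\label{thm:radical}
If $I$ is an admissible Simis ideal, then $\sqrt I$ is Simis.
\end{theorem}

We lower the exponents of one variable $x$ at a time. Let $I'$ be the ideal obtained from $I$ by setting all exponents of $x$ equal to $1$. Given $x^cg\in I'^{(s)}$, we raise the power of $x$ until the monomial enters $I^{(s)}=I^s$, factor it there, and then replace the power of $x$ in each factor by $x$ itself. This works only if at most $c$ of the factors involve $x$, and an arbitrary large power of $x$ could be spread over all $s$ of them. The remedy is to use the smallest power of $x$ that reaches $I^{(s)}$.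

\begin{proof}
Let $I$ be as in \eqref{eq:form}. Fix a variable $x$, let $R=\{i: x\in A_i\}$, and write $a_i=a_i(x)$ for $i\in R$. Let $Q_i'$ be obtained from $Q_i$ by replacing $x^{a_i}$ with $x$ if $i\in R$, let $Q_i'=Q_i$ if $i\notin R$, and let $I'=\bigcap_iQ_i'\supseteq I$. We show that $I'$ is Simis. Since $I'$ is admissible with the same rows, treating the variables one after another ends at $\bigcap_iP_{A_i}=\sqrt I$.

Let $x^cg\in I'^{(s)}$, where $x$ does not divide $g$. The orders $D_i(g)$ are the same for $I$ and for $I'$. For $i\in R$ let $F_i=s-D_i(g)$ be the amount by which $g$ falls short in the row $A_i$. Lemma~\ref{lem:order}(a) for $I'$ gives $c\ge F_i$ for $i\in R$ and $D_i(g)\ge s$ for $i\notin R$. Let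
\[
e=\max\bigl(0,\ \max_{i\in R}a_iF_i\bigr).
\]
Then $\lfloor e/a_i\rfloor\ge F_i$ for all $i\in R$, so $x^eg\in I^{(s)}=I^s$. If $e=0$, then $g\in I^s\subseteq I'^s$ and we are done.

Let $e=a_kF_k>0$ with $k\in R$. The monomial $x^eg$ is divisible by a product $u_1\cdots u_s$ with $u_t=x^{e_t}g_t\in I$ and $x\nmid g_t$. Since $g_1\cdots g_s$ divides $g$, Lemma~\ref{lem:order}(b) gives $\sum_tD_k(g_t)\le D_k(g)=s-F_k$. So at least $F_k$ indices $t$ have $D_k(g_t)=0$, and for these $u_t\in Q_k$ forces $e_t\ge a_k$. As $\sum_te_t\le e=a_kF_k$, there are exactly $F_k$ such indices, they have $e_t=a_k$, and all other $e_t$ are $0$.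

For these $F_k$ indices replace $u_t$ with $xg_t$. Then $xg_t\in I'$: for $i\in R$ we have $x\in Q_i'$, and for $i\notin R$ we have $D_i(g_t)=D_i(u_t)\ge1$, so $g_t\in Q_i=Q_i'$. The remaining factors $u_t=g_t$ lie in $I\subseteq I'$. The new product of $s$ monomials of $I'$ divides $x^{F_k}g$, and $F_k\le c$. Hence $x^cg\in I'^s$.
\end{proof}

The converse is false. The radical $\langle x,y\rangle\cap\langle x,z\rangle=\langle x,yz\rangle$ of \eqref{eq:small} is Simis: if $\alpha+\beta\ge s$ and $\alpha+\gamma\ge s$, then $x^\alpha y^\beta z^\gamma$ is divisible by $x^s$ or by $x^\alpha(yz)^{s-\alpha}$.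

\section{One variable with different exponents}\label{sec:exponents}

We now ask which pairs of rows can carry different exponents of a common variable.

\begin{theorem}\label{thm:necessary}
Let $I$ as in \eqref{eq:form} be Simis, let $x\in A_i\cap A_m$, and suppose that $a_i(x)\ne a_m(x)$. Then there is $k$ with $A_k\subseteq(A_i\cup A_m)\setminus\{x\}$.
\end{theorem}

The proof generalizes the monomial $x^2z$ of \eqref{eq:small}. Let $a_i(x)<a_m(x)$. We build a monomial $u\in I^{(s)}$ that contains $x^{sa_i(x)}$ and no other variable of $A_i$. In any factorization each of the $s$ factors must then take exactly $x^{a_i(x)}$. These pieces are too small to count in a row where $x$ has a larger exponent, although the undivided power $x^{sa_i(x)}$ does count there. If $u$ has order exactly $s$ in such a row, no factorization exists. Rows that are not contained in $A_i\cup A_m$ can be satisfied with outside variables and play no role. The difficulty is that several rows inside $A_i\cup A_m$ may need help from the variables of $A_m\setminus A_i$, and satisfying one of them may oversupply $A_m$. We therefore do not prescribe the row with order exactly $s$; a minimal choice of $u$ produces one.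

\begin{proof}
Write $a_h=a_h(x)$ for all $h$ with $x\in A_h$, and assume $a_i<a_m$. Suppose that no $k$ as in the statement exists. Then every row contained in $A_i\cup A_m$ contains $x$. Let
\[
M=\{h: A_h\subseteq A_i\cup A_m,\ a_h>a_i\},\qquad W=A_m\setminus A_i .
\]
Then $m\in M$, $i\notin M$ and $x\notin W$. For $h\in M$ we have $A_h\not\subseteq A_i$ by incomparability, so $A_h\cap W\ne\emptyset$. Let $s\ge1$ be a common multiple of all the $a_h$, and put
\[
\theta_h=s-\frac{sa_i}{a_h}\qquad(h\in M).
\]
These are integers with $0<\theta_h<s$.

Consider the monomials $\tau$ in the variables of $W$ with $D_h(\tau)\ge\theta_h$ for all $h\in M$. A high power of the product of all variables of $W$ is one, because each $A_h$ meets $W$. Choose $\tau$ minimal under divisibility. Then $\tau\ne1$, since $\theta_m>0$. Let $y$ be a variable dividing $\tau$. By minimality $D_k(\tau/y)\le\theta_k-1$ for some $k\in M$, and Lemma~\ref{lem:order}(c) gives $D_k(\tau)\le\theta_k$. So $D_k(\tau)=\theta_k$; fix this $k$. With $N$ at least $s$ times the largest exponent in \eqref{eq:form}, put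
\[
u=x^{sa_i}\,\tau\prod_{y\notin A_i\cup A_m}y^{N}.
\]

We check that $D_h(u)\ge s$ for all $h$. If $A_h\not\subseteq A_i\cup A_m$, one of the factors $y^N$ already has order at least $s$ in $A_h$. If $A_h\subseteq A_i\cup A_m$, then $x\in A_h$; this is where the assumption enters. If moreover $a_h\le a_i$, then $D_h(u)\ge\lfloor sa_i/a_h\rfloor\ge s$. If $a_h>a_i$, then $h\in M$ and $D_h(u)=sa_i/a_h+D_h(\tau)\ge sa_i/a_h+\theta_h=s$. Thus $u\in I^{(s)}$.

As $I$ is Simis, $u$ is divisible by a product $u_1\cdots u_s$ with $u_t=x^{e_t}g_t\in I$ and $x\nmid g_t$. The only variable of $A_i$ that divides $u$ is $x$, so $u_t\in Q_i$ gives $e_t\ge a_i$. Since $\sum_te_t\le sa_i$, all $e_t$ equal $a_i$. As $a_i<a_k$, we get $D_k(g_t)=D_k(u_t)\ge1$ for every $t$. The product $g_1\cdots g_s$ divides $u/x^{sa_i}$, and $D_k(u/x^{sa_i})=D_k(\tau)$ because $A_k\subseteq A_i\cup A_m$. Lemma~\ref{lem:order}(b) yields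
\[
s\le\sum_tD_k(g_t)\le D_k(\tau)=\theta_k<s,
\]
a contradiction.
\end{proof}

For \eqref{eq:small} the proof gives $M=\{m\}$, $W=\{z\}$, $s=2$, $\theta_m=1$, $\tau=z$ and $u=x^2z$.

When $x$ is the only variable with exponents larger than $1$, Theorems~\ref{thm:radical} and \ref{thm:necessary} describe all obstructions.

\begin{theorem}\label{thm:sufficient}
Let $J=\bigcap_iP_{A_i}$ be a square-free Simis ideal with the $A_i$ pairwise incomparable. Let $x$ be a variable and $R=\{i: x\in A_i\}$. Assign integers $a_i\ge1$ $(i\in R)$ such that
\[
(\ast)\qquad a_i\ne a_m\ \Longrightarrow\ A_l\subseteq(A_i\cup A_m)\setminus\{x\}\ \text{ for some } l .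
\]
Let $I$ be obtained from $J$ by replacing $x$ with $x^{a_i}$ in $P_{A_i}$ for $i\in R$. Then $I$ is Simis. Hence an admissible ideal $I$ in which all exponents of variables other than $x$ are $1$ is Simis if and only if $\sqrt I$ is Simis and $(\ast)$ holds for the exponents $a_i=a_i(x)$.
\end{theorem}

The argument runs opposite to that of Theorem~\ref{thm:radical}. We lower the power of $x$ as far as $J^{(s)}$ allows, factor in $J^s$, and raise $x$ again in the factors that contain it. There is room to raise it to the exponent $a_k$ of the row $A_k$ with the largest shortfall, but no more. A row with $a_i>a_k$ is not satisfied by $x^{a_k}$, and $(\ast)$ is what shows that such a row is satisfied by another variable of the factor.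

\begin{proof}
Let $Q_i$ be the components of $I$. For a monomial $g$ not divisible by $x$, the order $D_i(g)$ is the degree of $g$ in the variables of $A_i$, both for $I$ and for $J$. Let $x^cg\in I^{(s)}$ with $x\nmid g$, and put $F_i=s-D_i(g)$ for $i\in R$. Then $D_i(g)\ge s$ for $i\notin R$, and $\lfloor c/a_i\rfloor\ge F_i$ for $i\in R$. Let
\[
f=\max\bigl(0,\ \max_{i\in R}F_i\bigr).
\]
The monomial $x^fg$ has degree $f+D_i(g)\ge s$ in $A_i$ for $i\in R$, and degree $D_i(g)\ge s$ in $A_i$ for $i\notin R$. So $x^fg\in J^{(s)}=J^s$, and it is divisible by a product $u_1\cdots u_s$ with $u_t=x^{e_t}g_t\in J$ and $x\nmid g_t$.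

If $e_t=0$, then $u_t$ involves a variable other than $x$ from every row. These variables have exponent $1$ in the $Q_i$, so $u_t\in I$. In particular, if $f=0$, then all $e_t$ are $0$ and $x^cg\in I^s$.

Let $f>0$, choose $k\in R$ with $F_k=f$, and put $a=a_k$. Then $c\ge af$. The degree of $x^fg$ in $A_k$ is $f+D_k(g)=s$, and each $u_t$ has degree at least $1$ in $A_k$. Hence each $u_t$ has degree exactly $1$ in $A_k$, and the quotient $x^fg/(u_1\cdots u_s)$ involves no variable of $A_k$. Since $x\in A_k$, this means that $e_t\le1$ for all $t$, that $\sum_te_t=f$, and that $g_t$ involves no variable of $A_k$ when $e_t=1$.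

Let $e_t=1$. We claim that $x^ag_t\in Q_i$ for every $i$. If $i\notin R$, then $xg_t\in P_{A_i}$ shows that $g_t$ involves a variable of $A_i$, so $g_t\in Q_i$. If $i\in R$ and $a_i=a$, then $x^a\in Q_i$. If $i\in R$ and $a_i\ne a$, take $A_l\subseteq(A_i\cup A_k)\setminus\{x\}$ from $(\ast)$. Since $xg_t\in P_{A_l}$ and $x\notin A_l$, the monomial $g_t$ involves a variable of $A_l$. That variable is not in $A_k$, so it lies in $A_i\setminus\{x\}$, and $g_t\in Q_i$.

Replacing $x$ with $x^a$ in these $f$ factors gives $s$ monomials of $I$ whose product divides $x^{af}g$, hence $x^cg$. So $x^cg\in I^s$, and $I$ is Simis.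

In the last sentence of the theorem, the ``if'' direction is what we have just proved, and the ``only if'' direction is Theorems~\ref{thm:radical} and \ref{thm:necessary}.
\end{proof}

In the family of Theorem~\ref{thm:family}, condition $(\ast)$ holds for every choice of the $a_l$, because $\{p_l,q_m\}$ is a row contained in $\{p_l,q_l,p_m,q_m\}$.

\section{The radicals over which the Conjecture holds}\label{sec:class}

Theorem~\ref{thm:necessary} says that certain pairs of rows through $x$ are forced to carry the same exponent of $x$. Equality of exponents is transitive, so we record the forced pairs as the edges of a graph and look at its connected components.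

\begin{definition}\label{def:gamma}
Let $J=\bigcap_iP_{A_i}$ be a square-free monomial ideal with rows $A_i$, and let $x$ be a variable. The graph $\Gamma_x(J)$ has vertex set $\{i: x\in A_i\}$, and $i\ne m$ are adjacent if and only if no $A_k$ is contained in $(A_i\cup A_m)\setminus\{x\}$.
\end{definition}

For the radical of the ideal in Theorem~\ref{thm:family}, the graph $\Gamma_x$ consists of $r$ isolated vertices. For the radical of \eqref{eq:small} it is a single edge.

\begin{theorem}\label{thm:class}
Let $J$ be a nonzero proper square-free monomial ideal.
\begin{enumerate}
\item[(1)] If $J$ is not Simis, there is no admissible Simis ideal $I$ with $\sqrt I=J$.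
\item[(2)] If $J$ is Simis, the following are equivalent:
\begin{enumerate}
\item[(a)] every admissible Simis ideal $I$ with $\sqrt I=J$ equals $J_w$ for some standard linear weighting $w$, that is, the Conjecture holds over $J$;
\item[(b)] $\Gamma_x(J)$ is connected or empty for every variable $x$.
\end{enumerate}
\end{enumerate}
\end{theorem}

\begin{proof}
Part (1) is Theorem~\ref{thm:radical}.

Assume (b), and let $I$ be an admissible Simis ideal with radical $J$. It has the same rows as $J$. If $i,m$ are adjacent in $\Gamma_x(J)$, then $a_i(x)=a_m(x)$ by Theorem~\ref{thm:necessary}. By connectedness $a_i(x)$ is the same for all $i$ with $x\in A_i$. This holds for every variable $x$, so $I=J_w$ by Lemma~\ref{lem:weight}(b).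

Assume that (b) fails, so that some $\Gamma_x(J)$ has at least two connected components. Put $a_i=2$ on one component and $a_i=1$ on the others, and let $I$ be the ideal of Theorem~\ref{thm:sufficient}. Vertices with different $a_i$ lie in different components, so they are distinct and not adjacent, which is condition $(\ast)$. Hence $I$ is an admissible Simis ideal with radical $J$. It is not of the form $J_w$ by Lemma~\ref{lem:weight}(b), so (a) fails.
\end{proof}

\section{Edge ideals of graphs}\label{sec:graphs}

Let $G$ be a simple graph with vertex set $V$. Its \emph{edge ideal} $I(G)$ is generated by the monomials $xy$ for the edges $xy$ of $G$. A set $A\subseteq V$ is a \emph{vertex cover} if it meets every edge, which means that $P_A\supseteq I(G)$; so the rows of $I(G)$ are the minimal vertex covers of $G$. A set of vertices is \emph{independent} if it contains no edge. The complements of vertex covers are the independent sets, so the complements of minimal vertex covers are the maximal independent sets.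

\begin{corollary}\label{cor:graphs}
The Conjecture holds for every $I$ such that $\sqrt I$ is the edge ideal of a simple graph $G$.
\end{corollary}

\begin{proof}
Let $I$ be an admissible Simis ideal with $J=\sqrt I=I(G)$. By Theorem~\ref{thm:radical}, $J$ is Simis. It follows that $G$ has no triangle. Indeed, if $x,y,z$ formed a triangle, every vertex cover would contain two of them, so $xyz\in J^{(2)}$, whereas $J^2$ is generated in degree $4$.

By Theorem~\ref{thm:class} it suffices to show that any two vertices $i,m$ of $\Gamma_x(J)$ are joined by a path. The basic observation is this: if $x\in A_i\cap A_h$ and some neighbor $y$ of $x$ in $G$ lies outside both $A_i$ and $A_h$, then $(A_i\cup A_h)\setminus\{x\}$ misses both ends of the edge $xy$ and contains no vertex cover, so $i$ and $h$ are equal or adjacent in $\Gamma_x(J)$.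

Since $A_i\setminus\{x\}$ is not a vertex cover, it misses an edge; that edge contains $x$, and its other end is a neighbor $y\notin A_i$ of $x$. In the same way $x$ has a neighbor $y'\notin A_m$. The neighbors $y$ and $y'$ may differ, so we look for a third cover that omits both. As $G$ has no triangle, $y$ and $y'$ are equal or nonadjacent, and some maximal independent set contains both. Its complement is a minimal vertex cover $A_h$ with $y,y'\notin A_h$, and $x\in A_h$ because $A_h$ meets the edge $xy$. By the observation, $i$ and $h$ are equal or adjacent (use $y$), and $h$ and $m$ are equal or adjacent (use $y'$).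
\end{proof}

The corollary covers the edge ideals of weighted oriented graphs that satisfy the hypotheses of the Conjecture. Such an ideal is generated by monomials $xy^{\omega(y)}$, one for each edge of a simple graph $G$ oriented from $x$ to $y$, where the weights $\omega(y)$ are positive integers; its radical is $I(G)$.

\begin{example}\label{ex:path}
The intermediate cover in the proof is needed, and it marks the difference between graphs and the counterexample. Let $G$ be the path with edges $q_1q_2$, $q_2x$, $xp_1$, $p_1p_2$. Its maximal independent sets are $\{q_2,p_2\}$, $\{q_1,p_1\}$, $\{q_1,x,p_2\}$ and $\{q_2,p_1\}$, so the rows of $I(G)$ are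
\[
\{x,p_1,q_1\},\qquad\{x,p_2,q_2\},\qquad\{p_1,q_2\},\qquad\{x,p_2,q_1\}.
\]
The first two are not adjacent in $\Gamma_x$, because of the third. The fourth is adjacent to the first (both omit $q_2$) and to the second (both omit $p_1$), so it ties their exponents together. Deleting $x$ from the fourth row removes this link and gives the rows of \eqref{eq:counter}.
\end{example}

\section{The number of variables}\label{sec:four}

The attempts in Section~\ref{sec:family} failed for lack of room: the row required by Theorem~\ref{thm:necessary} made the radical fail at $s=2$. In at most four variables this always happens.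

\begin{corollary}\label{cor:four}
The Conjecture is true for $n\le4$ and false for every $n\ge5$.
\end{corollary}

\begin{proof}
For $n\ge5$ take the ideal \eqref{eq:counter} and adjoin $n-5$ variables; it remains a counterexample by Remark~\ref{rem:unused}.

Let $n\le4$. By the same remark we may assume $n=4$. Let $I$ be an admissible Simis ideal, so that $J=\sqrt I$ is Simis by Theorem~\ref{thm:radical}, and suppose that $I$ is not of the form $J_w$. By Lemma~\ref{lem:weight}(b) there are rows $A_i,A_m$ and a variable $x\in A_i\cap A_m$ with $a_i(x)\ne a_m(x)$. By Theorem~\ref{thm:necessary} there is a row $A_k\subseteq(A_i\cup A_m)\setminus\{x\}$. We show that $J^{(2)}\ne J^2$, which is a contradiction. Recall that a monomial lies in $J$ if and only if it involves a variable of every row, and in $J^{(2)}$ if and only if it has degree at least $2$ in every row.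

The sets $A_i\setminus\{x\}$ and $A_m\setminus\{x\}$ are incomparable subsets of the three-element set $V\setminus\{x\}$, so each has one or two elements. They are two distinct points, a point and the complementary pair, or two distinct pairs. Naming the variables $x,y,z,v$ suitably and exchanging $i$ and $m$ if necessary, we are in one of the following cases.

\emph{Case 1: $A_i=\{x,y\}$, $A_m=\{x,z\}$.} The row $A_k\subseteq\{y,z\}$ is neither $\{y\}\subseteq A_i$ nor $\{z\}\subseteq A_m$, so $A_k=\{y,z\}$. Every nonempty subset of $\{x,y,z\}$ is comparable to one of these three pairs, so every other row contains $v$. Hence $xyzv^2\in J^{(2)}$. A monomial of $J$ meets all three pairs and so involves two of $x,y,z$. Therefore the monomials of $J^2$ have degree at least $4$ in $x,y,z$, and $xyzv^2\notin J^2$.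

\emph{Case 2: $A_i=\{x,y\}$, $A_m=\{x,z,v\}$.} Let $A$ be a row other than $A_i,A_m$. If $x\in A$, then $y\notin A$ since $A\not\supseteq A_i$, and then $A\subseteq A_m$, which is impossible. So $A\subseteq\{y,z,v\}$. Since $A\not\subseteq A_m$ it contains $y$, and since $A\not\subseteq A_i$ it contains $z$ or $v$. No variable lies in all rows, because $x\notin A_k$, $y\notin A_m$ and $z,v\notin A_i$. So the monomials of $J$ have degree at least $2$, and those of $J^2$ have degree at least $4$. If all rows other than $A_i,A_m$ contain $z$, then $xyz$ has degree $2$ in every row, and $xyz\in J^{(2)}\setminus J^2$. If they all contain $v$, the same holds for $xyv$. Otherwise one row omits $z$ and one omits $v$, so $\{y,v\}$ and $\{y,z\}$ are rows. All rows have at least two elements, so $xyzv\in J^{(2)}$. If $xyzv\in J^2$, it is a product of two monomials of $J$ of degree $2$. The factor that does not involve $y$ must meet $\{x,y\}$, $\{y,z\}$ and $\{y,v\}$, so it is divisible by $xzv$, which has degree $3$. Hence $xyzv\notin J^2$.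

\emph{Case 3: $A_i=\{x,y,z\}$, $A_m=\{x,y,v\}$.} A row that omits $v$ lies in $A_i$, and a row that omits $z$ lies in $A_m$. So all other rows contain both $z$ and $v$. Thus every row contains two of $x,z,v$, and $xzv\in J^{(2)}$. If $xzv\in J^2$, then this monomial of degree $3$ is divisible by a product of two monomials of $J$, one of which is a single variable among $x,z,v$. That variable lies in every row. But $x\notin A_k$, $z\notin A_m$ and $v\notin A_i$. Hence $xzv\notin J^2$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BDK}
Paromita Bordoloi, Kanoy Kumar Das, Rajiv Kumar,
\emph{Support-2 monomial ideals that are Simis},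
arXiv:2504.07045 (2025).

\end{thebibliography}
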